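# Countable $G_\delta$ sets, dominating reals, and the Baire property of $B_1(X)$

## 1. Dyadic rationals in $[0,1]$

All spaces are Tychonoff. For a space $X$, $C_p(X)$ is the set of continuous functions $X\to\mathbb R$ with the pointwise topology, and $B_1(X)$ is the set of Baire-one functions, that is, of all pointwise limits of sequences from $C_p(X)$, with the topology of $\mathbb R^X$. A basic open set restricts the values of a function at finitely many points only. A space is *Baire* if every countable intersection of dense open sets is dense.

Let us test by hand whether $B_1([0,1])$ is Baire. For $n\ge1$ let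
$$\Delta_n=\Big\{\tfrac{2k+1}{2^n}:0\le k<2^{n-1}\Big\},\qquad \Delta_1=\{\tfrac12\},\quad \Delta_2=\{\tfrac14,\tfrac34\},\quad \Delta_3=\{\tfrac18,\tfrac38,\tfrac58,\tfrac78\},\ \dots$$
These finite sets are pairwise disjoint, and $\Delta_n$ meets every open subinterval of $[0,1]$ of length greater than $2^{1-n}$. Put
$$W_m=\{h\in B_1([0,1]):\exists n\ge m\ \ \forall x\in\Delta_n\ \ h(x)>n\}.$$
Each $W_m$ is open. It is dense: a basic open set restricts values on a finite set $E$; pick $n\ge m$ with $\Delta_n\cap E=\emptyset$, and take a continuous function with the required values on $E$ and value $n+1$ on $\Delta_n$.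

Yet $\bigcap_mW_m=\emptyset$. Suppose $h$ is in the intersection and $h=\lim_jh_j$ with $h_j$ continuous. The closed sets $F_K=\{x:|h_j(x)|\le K\text{ for all }j\}$ cover $[0,1]$, since convergent sequences are bounded. By the Baire category theorem some $F_K$ contains an open interval $J$, so $h\le K$ on $J$. But $h>n$ on $\Delta_n$ for infinitely many $n$, and for large $n$ the set $\Delta_n$ meets $J$. This is a contradiction, so $B_1([0,1])$ is not Baire.

Now replace $[0,1]$ by $Y=[0,1]\cap\mathbb Q=\{y_0,y_1,\dots\}$. Every $h:Y\to\mathbb R$ is Baire-one: choose continuous $h_j$ with $h_j(y_i)=h(y_i)$ for $i\le j$. So $B_1(Y)=\mathbb R^Y$, a countable product of lines, which is completely metrizable and hence Baire. The same sets $\Delta_n$ do no harm here: the function with value $n+1$ on $\Delta_n$ and $0$ elsewhere lies in all sets $W_m$ formed for $Y$.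

The difference is visible in the sets $\bigcup_{n\in B}\Delta_n$ with $B$ infinite. In $Y$ they are $G_\delta$, like every subset of a countable space (its complement is a countable union of closed points). In $[0,1]$ each of them is countable and dense, and a dense $G_\delta$ subset of $[0,1]$ is uncountable, so none of them is $G_\delta$.

It matters that the $\Delta_n$ grow. If $\Delta_n=\{q_n\}$ with distinct $q_n\in[0,1]$, some subsequence converges to a point $p$, and we may drop $p$ from it. The remaining set is a compact set minus one point, hence $G_\delta$. So singletons detect nothing in $[0,1]$, while finite sets do.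

Two properties of a space now stand side by side. The stronger one says that *all* countable sets are $G_\delta$. The weaker one says that among disjoint finite sets one can always find a *subsequence* with $G_\delta$ union. These notes are about whether they can differ.

## 2. $\lambda$-sets and $\kappa$-sets

**Definition ($\lambda$-set).** A metrizable space $X$ is a $\lambda$-set if every countable subset of $X$ is a $G_\delta$ in $X$. (Finite subsets always are.)

**Definition ($\kappa$-set).** A $\kappa$-set is a separable metrizable space $X$ for which $B_1(X)$ is Baire.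

**Definition (Choquet space).** In the Choquet game two players alternately choose nonempty open sets $U_1\supseteq V_1\supseteq U_2\supseteq V_2\supseteq\cdots$; the second player, who chooses the $V_n$, wins if $\bigcap_nV_n\ne\emptyset$. A space is Choquet if the second player has a winning strategy.

For example, $\mathbb R^Y$ with $Y$ countable is Choquet: fix a complete metric and answer $U_n$ by some $V_n$ of diameter less than $1/n$ whose closure lies in $U_n$. The space $Y=[0,1]\cap\mathbb Q$ is a $\lambda$-set and a $\kappa$-set; $[0,1]$ is neither.

The question comes from Saak Gabriyelyan, Alexander V. Osipov, Evgenii Reznichenko, "Completeness and reflexivity type properties of $B_1(X)$", arXiv:2601.00733 (2026). We quote three known results.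

* (Q1) For separable metrizable $X$, $B_1(X)$ is Choquet if and only if $X$ is a $\lambda$-set.
* (Q2) Every $\lambda$-set is a $\kappa$-set.
* (Q3) Under $\mathrm{CH}$, and also under $\omega_1<\mathfrak p=\mathfrak c$, there are $\kappa$-sets that are not $\lambda$-sets.

So one asks: does $\mathrm{ZFC}$ prove that there is a $\kappa$-set that is not a $\lambda$-set, equivalently a separable metrizable $X$ with $B_1(X)$ Baire but not Choquet? The answer is no.

**Theorem 1.** If $\mathrm{ZFC}$ is consistent, so is $\mathrm{ZFC}$ + "every metrizable $X$ with $B_1(X)$ Baire is a $\lambda$-set". In particular it is consistent that every $\kappa$-set is a $\lambda$-set, i.e. that for separable metrizable $X$, $B_1(X)$ is Baire iff it is Choquet.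

The link between Baire category and $G_\delta$ unions seen in Section 1 is exact. (By a theorem of Osipov, a separable metrizable $X$ has his property $(\kappa)$ iff $B_1(X)$ is Baire. We prove what we need directly.)

**Theorem 2.** For metrizable $X$, $B_1(X)$ is Baire iff

$(\kappa)$ every sequence $(\Delta_n)$ of pairwise disjoint nonempty finite subsets of $X$ has a subsequence $(\Delta_n)_{n\in B}$, $B$ infinite, with $\bigcup_{n\in B}\Delta_n$ a $G_\delta$ in $X$.

Theorem 1 uses only the direction $\Rightarrow$. The direction $\Leftarrow$ is needed when we classify, in Theorem 10, the universes in which the two notions differ.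

## 3. Baire category of $B_1(X)$ and $G_\delta$ unions: proof of Theorem 2

Let $\rho$ be a metric on $X$.

### From Baire to $(\kappa)$

**Step 1. A function that is large on infinitely many $\Delta_n$.** This step repeats Section 1 in general. Let $B_1(X)$ be Baire and $(\Delta_n)$ pairwise disjoint, nonempty and finite. The sets
$$W_m=\{h\in B_1(X):\exists n\ge m\ \forall x\in\Delta_n\ h(x)>n\}$$
are open, and dense by the argument of Section 1: given the finite support $E$ of a basic open set, disjointness yields $n\ge m$ with $\Delta_n\cap E=\emptyset$, and a continuous function can take prescribed values on $E\cup\Delta_n$. Hence there is $h\in\bigcap_mW_m$, and $B=\{n:h>n\text{ on }\Delta_n\}$ is infinite.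

**Step 2. A point-finite family of neighborhoods.** Here we use that $h$ is Baire-one. Let $h=\lim_jh_j$ with $h_j\in C(X)$. For $n\in B$ the set $\Delta_n$ is finite, so there is $j_n$ with $h_{j_n}>n$ on $\Delta_n$. Put $N_n=\{x:h_{j_n}(x)>n\}$, an open set containing $\Delta_n$. If $x$ were in $N_n$ for infinitely many $n$, then $\sup_jh_j(x)=\infty$, which is impossible for a convergent sequence. So every point lies in only finitely many $N_n$.

**Step 3. The union is $G_\delta$.** We claim
$$\bigcup_{n\in B}\Delta_n=\bigcap_{k\ge1}\ \bigcup_{n\in B}\{x\in N_n:\rho(x,\Delta_n)<1/k\}.$$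
The inclusion $\subseteq$ is clear, and the right side is $G_\delta$. If $x$ is in the right side, then for each $k$ some $n\in B$ has $x\in N_n$ and $\rho(x,\Delta_n)<1/k$. Only finitely many $n$ are eligible, so one $n$ serves infinitely many $k$. Then $\rho(x,\Delta_n)=0$, and $x\in\Delta_n$ because finite sets are closed. This proves $\Rightarrow$.

### From $(\kappa)$ to Baire

Assume $(\kappa)$. If $X$ is finite, $B_1(X)=\mathbb R^X$ is Baire; let $X$ be infinite.

**Step 1. From a $G_\delta$ union to a point-finite family.** This reverses Step 3 above. Let $S=\bigcup_{n\in B}\Delta_n=\bigcap_kO_k$ with $O_k$ open and decreasing, the $\Delta_n$ finite and disjoint. Put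
$$N_n=O_n\setminus\bigcup\{\Delta_m:m\in B,\ m<n\}\qquad(n\in B).$$
Then $N_n$ is open and $\Delta_n\subseteq N_n$. The family is point-finite: a point of $\Delta_m$, $m\in B$, is in no $N_n$ with $n>m$, and a point outside $S$ is outside $O_n$ for all large $n$.

**Step 2. Reduction to countably many coordinates.** Let $G_m$ ($m\in\omega$) be dense open in $B_1(X)$, and let $O$ be a nonempty basic open set of $\mathbb R^X$ with finite nonempty support $E$. We must find $h\in B_1(X)\cap O\cap\bigcap_mG_m$. Write $G_m=\widetilde G_m\cap B_1(X)$ with $\widetilde G_m$ open in $\mathbb R^X$. As $C(X)\subseteq B_1(X)$ is dense in $\mathbb R^X$, $\widetilde G_m$ is dense in $\mathbb R^X$. Let $\mathcal B_m$ be a maximal pairwise disjoint family of basic boxes contained in $\widetilde G_m$. The space $\mathbb R^X$ is ccc (a product of separable spaces), so $\mathcal B_m$ is countable. By maximality $\bigcup\mathcal B_m$ is dense in $\widetilde G_m$, hence in $\mathbb R^X$. Let $D$ be a countably infinite subset of $X$ containing $E$ and the supports of all boxes in all $\mathcal B_m$. Let $V_m\subseteq\mathbb R^D$ be the union of the projections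 of the boxes in $\mathcal B_m$. Then $V_m$ is open and $\pi_D^{-1}(V_m)=\bigcup\mathcal B_m\subseteq\widetilde G_m$. Also $V_m$ is dense: a nonempty open set disjoint from it would pull back to one disjoint from $\bigcup\mathcal B_m$. Replacing $V_m$ by $\bigcap_{l\le m}V_l$ we may assume the $V_m$ decreasing. Enumerate $D=\{x_i:i\in\omega\}$ injectively with $E=\{x_i:i<e\}$, and identify $\mathbb R^D$ with $\mathbb R^\omega$.

**Step 3. Two candidate values at every point.** We want to use $(\kappa)$, but we do not know in advance which infinite index set $B$ it will return. So we prepare for each $x_i$ an *active* value $a_i(1)$ and a *passive* value $a_i(0)$, the passive values being small, such that a function taking active values on infinitely many whole blocks lies in all $V_m$, no matter which values it takes elsewhere.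

We construct integers $e=k_0<k_1<\cdots$ and nonempty bounded open intervals $J_i^n(0),J_i^n(1)$ ($i<k_n$) with $\overline{J_i^{n+1}(\epsilon)}\subseteq J_i^n(\epsilon)$. Put $I_n=[k_n,k_{n+1})$. For $i<e$ let both $J_i^0(\epsilon)$ lie in the $i$-th factor of $O$. In step $n+1$ go through the finitely many $c\in\{0,1\}^{k_n}$ one after another, keeping current intervals $J_i(\epsilon)$ for $i<k_n$ (at the start $J_i^n(\epsilon)$) and current intervals $J_i(1)$ for $i\in[k_n,l)$ (at the start $l=k_n$). When $c$ is treated, the box
$$\prod_{i<k_n}J_i(c_i)\times\prod_{k_n\le i<l}J_i(1)\times\mathbb R^{[l,\omega)}$$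
meets the dense open set $V_n$. So we can shrink the intervals occurring in it to bounded open intervals with closures inside the old ones, increase $l$ and choose bounded intervals $J_i(1)$ for the new $i$, so that the new box is contained in $V_n$. Later shrinkings do not destroy this. After all $c$ have been treated, call the current intervals $J_i^{n+1}$ and put $k_{n+1}=l$, where we arrange $l>k_n$. Each $J_i(\epsilon)$, $i<k_n$, was shrunk at least once, since some $c$ has $c_i=\epsilon$; so the closure condition holds. For $i\in I_n$ put $J_i^{n+1}(0)=(-2^{-i},2^{-i})$. In summary,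
$$\prod_{i<k_n}J_i^{n+1}(c_i)\times\prod_{i\in I_n}J_i^{n+1}(1)\times\mathbb R^{[k_{n+1},\omega)}\subseteq V_n\quad\text{for all }c\in\{0,1\}^{k_n}.\tag{1}$$
By compactness choose $a_i(\epsilon)\in\bigcap_nJ_i^n(\epsilon)$ (over all $n$ with $k_n>i$). Then $|a_i(0)|\le2^{-i}$ for $i\ge e$.

Let $h_i\in\{a_i(0),a_i(1)\}$ for all $i$, with $h_i=a_i(1)$ for all $i\in I_n$, for infinitely many $n$. By (1), $(h_i)\in V_n$ for each such $n$. The $V_m$ decrease, so $(h_i)\in\bigcap_mV_m$. Moreover $h_i$ lies in the $i$-th factor of $O$ for $i<e$.

**Step 4. Applying $(\kappa)$ and checking that the result is Baire-one.** Apply $(\kappa)$ to $\Delta_n=\{x_i:i\in I_n\}$ to get an infinite $B$, and let $(N_n)_{n\in B}$ be the point-finite family of Step 1. Define $h=0$ off $D$, $h(x_i)=a_i(1)$ for $i\in\bigcup_{n\in B}I_n$, and $h(x_i)=a_i(0)$ for the other $i$. By Step 3, $h\in O$ and $\pi_D(h)\in\bigcap_mV_m$, so $h\in\bigcap_m\widetilde G_m$. It remains to see that $h\in B_1(X)$. Write $h=h_1+h_2$ with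
$$h_1=\sum_ia_i(0)\chi_{\{x_i\}},\qquad h_2=\sum_{n\in B}\sum_{i\in I_n}(a_i(1)-a_i(0))\chi_{\{x_i\}}.$$
*The function $h_1$.* Choose continuous $\psi_{i,j}$ with $\psi_{i,j}(x_i)=a_i(0)$, $|\psi_{i,j}|\le|a_i(0)|$, vanishing where $\rho(x,x_i)\ge1/(j+1)$. For fixed $x$ and $i$, $\psi_{i,j}(x)\to a_i(0)\chi_{\{x_i\}}(x)$ as $j\to\infty$. For $N\ge e$ and $j\ge N$ the terms with $i>N$ change $\sum_{i\le j}\psi_{i,j}(x)-h_1(x)$ by at most $2\sum_{i>N}2^{-i}$. Hence $\sum_{i\le j}\psi_{i,j}\to h_1$ pointwise.

*The function $h_2$.* For $n\in B$ and $j\ge1$ choose $\varphi_{n,j}\in C(X)$ equal to $h_2$ on $\Delta_n$ and vanishing outside $N_n\cap\{x:\rho(x,\Delta_n)<1/j\}$. Then $\sum_{n\in B,\,n\le j}\varphi_{n,j}\to h_2$ pointwise. Indeed, a point $x$ lies in only finitely many $N_n$, and only these $n$ contribute. For each of them, $\varphi_{n,j}(x)=h_2(x)$ if $x\in\Delta_n$ (which happens for at most one $n$), while $\varphi_{n,j}(x)=0$ for large $j$ if $x\notin\Delta_n$.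

So $h\in B_1(X)\cap O\cap\bigcap_mG_m$, and Theorem 2 is proved. $\blacksquare$

## 4. From $G_\delta$ sets to bounding functions

For $f,g\in\omega^\omega$, $f\le^*g$ means $f(n)\le g(n)$ for all but finitely many $n$; $\forall^\infty$ means "for all but finitely many". The cardinals $\mathfrak b$ and $\mathfrak d$ are the least sizes of a $\le^*$-unbounded, respectively $\le^*$-dominating, subset of $\omega^\omega$. Recall that $\mathfrak b$ is regular and $\omega_1\le\mathfrak b\le\mathfrak d$. Fewer than $\mathfrak b$ functions, in particular countably many, have a common $\le^*$-bound.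

Let $(X,\rho)$ be metric and $D=\{x_i:i\in\omega\}\subseteq X$, enumerated injectively. For $y\in X\setminus D$ put
$$g_y(i)=\min\{k\ge1:\rho(y,x_i)\ge1/k\},$$
$$\mathcal I_D=\{B\subseteq\omega:\exists f\in\omega^\omega\ \ \forall y\in X\setminus D\ \ \forall^\infty i\in B\ \ g_y(i)\le f(i)\}.$$
The function $g_y$ records how close $y$ comes to each $x_i$, and $f$ prescribes radii $1/f(i)$ around the $x_i$, $i\in B$, so that each $y\notin D$ is outside almost all the balls. A witness $f$ may be replaced by $\max(f,1)$.

For example, let $X=\mathbb R$ and $x_i=1/(i+1)$. Then $g_0(i)=i+1$, and for $y\ne0$, $y\notin D$, the distances $\rho(y,x_i)$ are bounded away from $0$, so $g_y$ is bounded by a constant. The function $f(i)=i+1$ shows $\omega\in\mathcal I_D$.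

**Definition (tall, $\omega$-hitting, ample).** Let $\mathcal J\subseteq P(\omega)$.

* $\mathcal J$ is *tall* if every infinite $d\subseteq\omega$ has infinite intersection with some $U\in\mathcal J$.
* $\mathcal J$ is *$\omega$-hitting* if for every sequence $(A_j)_{j<\omega}$ of infinite subsets of $\omega$ there is $U\in\mathcal J$ with $|U\cap A_j|=\omega$ for all $j$.
* $\mathcal J$ is *ample* if for every sequence $(I_n)$ of pairwise disjoint nonempty finite subsets of $\omega$ there is an infinite $B\subseteq\omega$ with $\bigcup_{n\in B}I_n\in\mathcal J$.

Ample implies $\omega$-hitting: given $(A_j)$, choose recursively disjoint finite $I_n$ with $I_n\cap A_j\ne\emptyset$ for $j\le n$; if $B$ is infinite, $\bigcup_{n\in B}I_n$ meets every $A_j$ in an infinite set. Clearly $\omega$-hitting implies tall. Three examples separate the notions.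

* The family of all sets with infinite complement is ample: take every second $I_n$.
* The family of sets of asymptotic density $0$ is $\omega$-hitting, since a sparse enough set meets countably many given infinite sets infinitely often. It is not ample: for $I_n=[2^n,2^{n+1})$ every infinite union has upper density at least $\frac12$.
* On $\omega\times\omega$ (identified with $\omega$ by a bijection), let $\mathcal J_0$ consist of the columns $\{j\}\times\omega$ and of all sets that meet every column in a finite set. It is tall: an infinite $d$ either meets some column in an infinite set or belongs to $\mathcal J_0$. It is not $\omega$-hitting: no member meets all columns in infinite sets.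

**Lemma 3.** (i) If $\omega\in\mathcal I_D$, then $D$ is $G_\delta$ in $X$. (ii) If $D_U=\{x_i:i\in U\}$ is $G_\delta$ in $X$, then $U\in\mathcal I_D$. (iii) If $B_1(X)$ is Baire, then $\mathcal I_D$ is ample, hence $\omega$-hitting. (iv) If a metrizable $X$ has $|X|<\mathfrak b$, then $X$ is a $\lambda$-set.

*Proof.* (i) Let $f\ge1$ witness $\omega\in\mathcal I_D$. Put $\varepsilon_{i,m}=\min\big(\frac1{f(i)+1},\frac1{m+1}\big)$ and let $O_m\supseteq D$ be the union of the open balls with center $x_i$ and radius $\varepsilon_{i,m}$. Suppose $y\in\bigcap_mO_m\setminus D$. There is $m_0$ with $g_y(i)\le f(i)$ for $i\ge m_0$, so $\rho(y,x_i)\ge1/f(i)>\varepsilon_{i,m}$ for all $i\ge m_0$ and all $m$. So for each $m$ some $i_m<m_0$ has $\rho(y,x_{i_m})<1/(m+1)$. Some $i$ equals $i_m$ for infinitely many $m$, hence $y=x_i$, a contradiction. Thus $D=\bigcap_mO_m$.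

(ii) Let $D_U=\bigcap_kO_k$ with $O_k$ open. Choose integers $f_k(i)\ge1$ such that for $i\in U$ the open ball with center $x_i$ and radius $1/f_k(i)$ lies in $O_k$, and $f_k(i)=1$ for $i\notin U$. Choose $f$ with $f_k\le^*f$ for all $k$. If $y\in X\setminus D$, then $y\notin O_k$ for some $k$, so $\rho(y,x_i)\ge1/f_k(i)$, i.e. $g_y(i)\le f_k(i)$, for all $i\in U$. Hence $g_y(i)\le f(i)$ for almost all $i\in U$.

(iii) Given disjoint nonempty finite $I_n$, apply Theorem 2($\Rightarrow$) to $\Delta_n=\{x_i:i\in I_n\}$. For some infinite $B$ and $U=\bigcup_{n\in B}I_n$ the set $D_U$ is $G_\delta$, so $U\in\mathcal I_D$ by (ii).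

(iv) For each countably infinite $D\subseteq X$ the family $\{g_y:y\in X\setminus D\}$ has fewer than $\mathfrak b$ members, so it has a $\le^*$-bound $f$, which witnesses $\omega\in\mathcal I_D$. Use (i). $\square$

Now suppose $B_1(X)$ is Baire and we want $D$ to be $G_\delta$. By Lemma 3 we know that $\mathcal I_D$ is ample and we want $\omega\in\mathcal I_D$.

The first thing to try is to cover $\omega$ by members $B_0,B_1,\dots$ of $\mathcal I_D$, with witnesses $f_{B_j}$, and to take $f$ with $f_{B_j}\le^*f$ for all $j$. For $y\in X\setminus D$ the set $E_y=\{i:g_y(i)>f(i)\}$ of errors then has finite intersection with every $B_j$. The argument stops here: $E_y$ may still be infinite, with one point in each $B_j$. This failure is real, since finite sets always belong to $\mathcal I_D$, and so such a cover exists even for the dyadic rationals in $[0,1]$. What is needed is that no infinite set is almost disjoint from all the sets used, that is, tallness.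

Countable families are never enough unless they are trivial. If no finite union of the sets $B_j$ is cofinite, choose distinct $i_j\notin B_0\cup\dots\cup B_j$; then $\{i_j:j\in\omega\}$ is almost disjoint from every $B_j$. So we must combine uncountably many witnesses, and fewer than $\mathfrak b$ can be combined.

**Proposition 4.** Assume

$(\ast)$ every $\omega$-hitting $\mathcal J\subseteq P(\omega)$ has a tall subfamily of cardinality $<\mathfrak b$.

Then every metrizable $X$ with $B_1(X)$ Baire is a $\lambda$-set.

*Proof.* Let $D\subseteq X$ be countably infinite. By Lemma 3(iii), $\mathcal I_D$ is $\omega$-hitting. Let $\mathcal J'\subseteq\mathcal I_D$ be tall with $|\mathcal J'|<\mathfrak b$. For $B\in\mathcal J'$ let $f_B$ witness $B\in\mathcal I_D$, and let $f$ satisfy $f_B\le^*f$ for all $B\in\mathcal J'$. Let $y\in X\setminus D$ and $E_y=\{i:g_y(i)>f(i)\}$. For $B\in\mathcal J'$ and almost all $i\in B$ we have $g_y(i)\le f_B(i)\le f(i)$, so $E_y\cap B$ is finite. By tallness $E_y$ is finite. So $f$ witnesses $\omega\in\mathcal I_D$, and $D$ is $G_\delta$ by Lemma 3(i). $\square$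

## 5. What a model of $(\ast)$ has to look like

Everything now rests on finding a model of $(\ast)$. Such a model satisfies $\mathfrak b>\omega_1$: if $\mathfrak b=\omega_1$, then $(\ast)$ gives the density-zero family a countable tall subfamily, and by Section 4 finitely many of its members have cofinite union, which is absurd for sets of density $0$.

The first model with $\mathfrak b>\omega_1$ that comes to mind is one of Martin's axiom with $\mathfrak c>\omega_1$. There $\omega_1<\mathfrak p=\mathfrak c$, and by (Q3) there is a $\kappa$-set that is not a $\lambda$-set; by Proposition 4, $(\ast)$ fails. (Corollary 11 below makes the obstruction precise.) So we should add dominating reals but otherwise as little as possible.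

Concretely, we shall iterate a forcing adding dominating reals $\omega_2$ times over a model of $\mathrm{CH}$. Given an $\omega$-hitting $\mathcal J$ in the final model, we catch an intermediate model $V[G_\alpha]$ of $\mathrm{CH}$ in which $\mathcal J'=\mathcal J\cap V[G_\alpha]$ hits all $\omega$-sequences of that model. Then $|\mathcal J'|\le\omega_1<\mathfrak b$. We need $\mathcal J'$ to be tall in the final model. Two remarks locate the difficulty.

Tallness alone is not preserved. Let $\mathcal J_0$ be the family of columns and column-finite sets of Section 4, computed in $V$, let $\ell$ be a function eventually dominating all $f\in\omega^\omega\cap V$, and let $d=\{(j,\ell(j)):j\in\omega\}$. Then $d$ meets each column in one point. If $U\in V$ is column-finite, the function $f(j)=1+\max(\{0\}\cup\{v:(j,v)\in U\})$ is in $V$, and $\ell(j)\ge f(j)$ for almost all $j$, so $U\cap d$ is finite. Thus a dominating real always destroys the tallness of $\mathcal J_0$.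

The same $d$ suggests the remedy. We shall see after Lemma 5 that for the forcing used here, a ground-model set meeting all *columns* infinitely often also meets $d$ infinitely often. So countably many ground-model sets control $d$, and an $\omega$-hitting family can handle countably many sets at once. The plan is to show that every infinite set of the extension is controlled by countably many sets of the intermediate model.

## 6. Trees with cofinite branching

**Definition (the forcing $\mathbb L$).** Conditions are trees $T\subseteq\omega^{<\omega}$ with a stem $s=\mathrm{st}(T)\in T$ such that all nodes of $T$ are comparable with $s$ and, for every $t\in T$ with $t\supseteq s$, the set $\{n:t^\frown n\in T\}$ is cofinite. Put $T'\le T$ iff $T'\subseteq T$.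

For instance, $\omega^{<\omega}$ is a condition with stem $\emptyset$, and so is, for any $f\in\omega^\omega$, the tree of all $t$ with $t(j)\ge f(j)$ for $j<|t|$. We record five elementary facts.

* The stem is the first node with more than one immediate successor, so it is unique. If $T'\le T$, then $\mathrm{st}(T')\supseteq\mathrm{st}(T)$, since a node of $T$ properly below $\mathrm{st}(T)$ has only one successor in $T$, while $\mathrm{st}(T')$ has infinitely many.
* For $t\in T$, $t\supseteq\mathrm{st}(T)$, the tree $T_t=\{u\in T:u\text{ comparable with }t\}$ is a condition with stem $t$ and $T_t\le T$.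
* Conditions with equal stems are compatible: their intersection is a condition with the same stem. Since there are countably many stems, $\mathbb L$ is $\sigma$-centered, hence ccc.
* The stems in a generic filter are pairwise comparable, because two conditions in it have a common extension whose stem extends both. By density of the conditions with long stems, their union $\ell$ lies in $\omega^\omega$. If $T$ is in the filter, every initial segment of $\ell$ lies in $T$, since each condition of the filter has a common extension with $T$ in the filter.
* $\ell$ eventually dominates every ground-model $f$. Any $T$ can be pruned to $T'\le T$ with the same stem such that $n\ge f(|t|)$ whenever $t^\frown n\in T'$, $t\supseteq\mathrm{st}(T)$; then $T'$ forces $\ell(j)\ge f(j)$ for all $j\ge|\mathrm{st}(T)|$.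

**Lemma 5.** Let $\dot d$ be an $\mathbb L$-name with $\Vdash\dot d\in[\omega]^\omega$. There is a countable nonempty family $\mathcal A$ of infinite subsets of $\omega$ such that for each $U\subseteq\omega$ (in the ground model) with $|U\cap A|=\omega$ for all $A\in\mathcal A$, $\Vdash|U\cap\dot d|=\omega$.

*Proof.* **Step 1. The numbers a stem cannot exclude.** We extract from $\dot d$ the information that depends on stems only, as there are just countably many. For $s\in\omega^{<\omega}$ let
$$M_s=\{m\in\omega:\text{no condition with stem }s\text{ forces }m\notin\dot d\}.$$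
Three properties hold.

1. If some $T'$ with stem $t$ forces $m\in\dot d$, then $m\in M_t$. For a condition with stem $t$ forcing $m\notin\dot d$ would be compatible with $T'$.
2. If $m\in M_t$, $t\in T$ and $t\supseteq\mathrm{st}(T)$, then $T_t$ has an extension forcing $m\in\dot d$. For $T_t$ has stem $t$ and so does not force $m\notin\dot d$.
3. If $m\in M_{t^\frown n}$ for infinitely many $n$, then $m\in M_t$. For any $T$ with stem $t$ contains $t^\frown n$ for such an $n$, and its extension $T_{t^\frown n}$ does not force $m\notin\dot d$; so neither does $T$.

**Step 2. The family $\mathcal A$.** We collect the sets in which $U$ should find its targets. Put into $\mathcal A$ the set $\omega$ and all infinite $M_s$. Writing $k=\{0,\dots,k-1\}$, call a pair $(t,k)$ *critical* if $M_t\subseteq k$ and $X_{t,k}=\{n:M_{t^\frown n}\not\subseteq k\}$ is infinite. For each critical pair choose $m_n\in M_{t^\frown n}\setminus k$ for $n\in X_{t,k}$, and put $A_{t,k}=\{m_n:n\in X_{t,k}\}$ into $\mathcal A$. If a value $m$ were equal to $m_n$ for infinitely many $n$, then $m\in M_t\subseteq k$ by (3), contradicting $m\ge k$. So $n\mapsto m_n$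 is finite-to-one and $A_{t,k}$ is infinite. The family $\mathcal A$ is countable.

**Step 3. What has to be shown.** Let $U$ meet every $A\in\mathcal A$ in an infinite set. Given a condition $T$ with stem $s$ and $k\in\omega$, we find an extension of $T$ forcing $m\in\dot d$ for some $m\in U\setminus k$; by density this suffices. If $M_s$ is infinite, it is in $\mathcal A$; pick $m\in U\cap M_s$ with $m\ge k$ and apply (2) with $t=s$. If $M_s$ is finite, increase $k$ so that $M_s\subseteq k$.

**Step 4. There is $t\in T$, $t\supseteq s$, with $(t,k)$ critical.** This is the heart: if no node changes from $M_t\subseteq k$ to "infinitely many successors with $M_{t^\frown n}\not\subseteq k$", we can bound $\dot d$. Suppose there is no such $t$. Then every $t\in T$ with $t\supseteq s$ and $M_t\subseteq k$ satisfies $M_{t^\frown n}\subseteq k$ for almost all $n$. Start from $s$, where $M_s\subseteq k$, and keep only successors $t^\frown n\in T$ with $M_{t^\frown n}\subseteq k$. At each node we discard finitely many, so we obtain a condition $T^*\le T$ with stem $s$ such that $M_t\subseteq k$ for all $t\in T^*$, $t\supseteq s$. As $\dot d$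 is forced to be infinite, some $T'\le T^*$ and $m\ge k$ satisfy $T'\Vdash m\in\dot d$. Let $t=\mathrm{st}(T')$; then $t\in T^*$ and $t\supseteq s$. By (1), $m\in M_t\setminus k$, a contradiction.

**Step 5. Conclusion.** Take $t$ from Step 4. Since $U\cap A_{t,k}$ is infinite, $m_n\in U$ for infinitely many $n\in X_{t,k}$. Almost all $n$ satisfy $t^\frown n\in T$, so some $n$ has both properties. By (2), $T_{t^\frown n}$ has an extension forcing $m_n\in\dot d$, and $m_n\in U\setminus k$. $\square$

It helps to run this on the graph of $\ell$, with pairs coded as numbers. A condition with stem $t$ decides $\ell(j)=t(j)$ for $j<|t|$. For $j\ge|t|$ and any $v$, deleting the value $v$ at level $j$ gives a condition with stem $t$ forcing $\ell(j)\ne v$. So $M_t=\{(j,t(j)):j<|t|\}$ is finite for every $t$. If all codes in $M_t$ are below $k$, then $n\in X_{t,k}$ for almost all $n$, with $m_n=(|t|,n)$. Thus every such pair $(t,k)$ is critical, and $A_{t,k}$ is a cofinite part of the column with index $|t|$. The controlling family consists, up to finite errors and the member $\omega$, of the columns, as announced.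

## 7. The iteration and its bookkeeping

Let $V\models\mathrm{CH}$ and let $\langle P_\beta,\dot Q_\beta\rangle$ be the finite support iteration of length $\omega_2$ with $\Vdash_\beta\dot Q_\beta=\mathbb L$ (as defined in $V^{P_\beta}$). Let $G$ be $P_{\omega_2}$-generic over $V$ and $G_\beta=G\cap P_\beta$, with the usual identification of $P_\beta$ with the conditions supported in $\beta$. If $\gamma\le\beta$, $p\in P_\beta$ and $r\in P_\gamma$, $r\le p\restriction\gamma$, then $r^\frown p\restriction[\gamma,\beta)$ is a condition in $P_\beta$ extending $p$.

* (F1) Every $P_\beta$ is ccc, as a finite support iteration of ccc forcings. So cardinals and cofinalities are preserved.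
* (F2) If $\mathrm{cf}(\beta)>\omega$, each real, hence each $\omega$-sequence of reals, of $V[G_\beta]$ lies in some $V[G_\gamma]$, $\gamma<\beta$. Indeed a nice name for a subset of $\omega$ involves countably many conditions, each of finite support, so all these supports are contained in some $\gamma<\beta$. An $\omega$-sequence of reals is coded by one real.
* (F3) $V[G_\beta]\models\mathrm{CH}$ for $\beta<\omega_2$. We show by induction that $P_\beta$ has a dense subset $D_\beta$ with $|D_\beta|\le\omega_1$. Given $D_\beta$, a nice $D_\beta$-name for a subset of a fixed countable set consists of countably many countable antichains of $D_\beta$, so in $V$ there are only $\omega_1^\omega=\omega_1$ such names. This gives $\mathrm{CH}$ in $V[G_\beta]$. Every name for an element of $\mathbb L$, that is, for a certain subset of $\omega^{<\omega}$, is forced equal to such a nice name. So the pairs of an element of $D_\beta$ and such a nice name for a condition form a dense subset $D_{\beta+1}$ of $P_{\beta+1}$. At limits take the union of the $D_\gamma$, $\gamma<\beta$, extended by trivial coordinates; it is dense because supports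 are finite, and it has size $\le\omega_1$.
* (F4) $V[G]\models\mathfrak b\ge\omega_2$. By (F2) and the regularity of $\omega_2$, any $\omega_1$ functions in $\omega^\omega$ lie in some $V[G_\beta]$, $\beta<\omega_2$, and are dominated by the next generic real.

The next two lemmas allow us to replace countable sets of objects chosen in a large model by countable sets in a small one.

**Lemma 6 (covering).** Let $\alpha\le\beta\le\omega_2$, $Z\in V[G_\alpha]$, and let $\langle r_i:i<\omega\rangle\in V[G_\beta]$ with all $r_i\in Z$. Then there is $R\subseteq Z$, $R\in V[G_\alpha]$, countable in $V[G_\alpha]$, with all $r_i\in R$.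

*Proof.* Fix in $V$ a set $N$ of $P_\alpha$-names such that every element of $Z$ is $\sigma[G_\alpha]$ for some $\sigma\in N$. In $V[G_\beta]$ choose $\sigma_i\in N$ with $\sigma_i[G_\alpha]=r_i$. The function $i\mapsto\sigma_i$ maps $\omega$ into $N\in V$, so by the ccc of $P_\beta$ there is in $V$ a sequence of countable sets $C_i\subseteq N$ with $\sigma_i\in C_i$. Put $R=Z\cap\{\sigma[G_\alpha]:\sigma\in\bigcup_iC_i\}$. $\square$

**Definition (good family).** Fix $\alpha$. For an infinite $d\subseteq\omega$ in $V[G]$, a nonempty family $\mathcal A\in V[G_\alpha]$ of infinite subsets of $\omega$, countable in $V[G_\alpha]$, is *good for $d$* if every $U\in P(\omega)\cap V[G_\alpha]$ with $|U\cap A|=\omega$ for all $A\in\mathcal A$ satisfies $|U\cap d|=\omega$.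

If $d\in V[G_\alpha]$, then $\{d\}$ is good for $d$.

**Lemma 7 (amalgamation).** Let $\alpha\le\beta$ and let $\langle A_i:i<\omega\rangle\in V[G_\beta]$ be a sequence of infinite subsets of $\omega$ such that each $A_i$ has a good family. Then there is one family that is good for every $A_i$.

*Proof.* Let $Z\in V[G_\alpha]$ be the set of all $\omega$-sequences, lying in $V[G_\alpha]$, of infinite subsets of $\omega$. The relation "$r\in Z$ and $\mathrm{ran}(r)$ is good for $A$" is definable in $V[G_\beta]$ from the sets $Z$ and $P(\omega)\cap V[G_\alpha]$. So by choice in $V[G_\beta]$ there is $\langle r_i\rangle\in V[G_\beta]$ with $r_i\in Z$ and $\mathrm{ran}(r_i)$ good for $A_i$. Take $R\subseteq Z$ from Lemma 6 (we may assume $R\neq\emptyset$, as all $r_i\in R$), and let $\mathcal A=\bigcup_{r\in R}\mathrm{ran}(r)$. This is a countable family in $V[G_\alpha]$ containing every $\mathrm{ran}(r_i)$, so it is good for every $A_i$. $\square$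

**Lemma 8 (preservation).** Let $\alpha\le\beta\le\omega_2$. For every infinite $d\subseteq\omega$ in $V[G_\beta]$ there is a family in $V[G_\alpha]$ that is good for $d$.

*Proof.* Fix $\alpha$; we use induction on $\beta\ge\alpha$. For $\beta=\alpha$ take $\{d\}$. If $\beta>\alpha$ is a limit with $\mathrm{cf}(\beta)>\omega$, then by (F2) $d\in V[G_\gamma]$ for some $\alpha\le\gamma<\beta$, and the induction hypothesis applies.

**Successor step.** Here the single-step Lemma 5 is combined with the hypothesis. Let $d\in V[G_{\beta+1}]$ be infinite. In $V[G_\beta]$ it has an $\mathbb L$-name $\dot d$ forced to be an infinite subset of $\omega$ (replace a given name by one that is interpreted as $\omega$ whenever the given one is not an infinite subset of $\omega$). Lemma 5 in $V[G_\beta]$ gives $\langle A_i:i<\omega\rangle\in V[G_\beta]$, with repetitions allowed, such that every $U\in V[G_\beta]$ meeting all $A_i$ infinitely has $|U\cap d|=\omega$. By the induction hypothesis each $A_i$ has a good family, and the family given by Lemma 7 is good for $d$: if $U\in V[G_\alpha]$ meets all its members infinitely, then $U$ meets all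 $A_i$ infinitely, hence $d$.

**Limit step, $\mathrm{cf}(\beta)=\omega$.** New reals appear here that are in no earlier model, and we approximate $d$ from each earlier model. In $V$ let $\alpha\le\beta_0<\beta_1<\cdots$ be cofinal in $\beta$, and let $d=\dot d[G_\beta]$ with $\Vdash_\beta\dot d\in[\omega]^\omega$ (name chosen as above).

*The approximations $A_n$.* Fix $n$. In $V[G_{\beta_n}]$ we choose recursively conditions $p_0^n\ge p_1^n\ge\cdots$ in $P_\beta$ and numbers $m_0^n<m_1^n<\cdots$ with
$$p_i^n\restriction\beta_n\in G_{\beta_n}\quad\text{and}\quad p_i^n\Vdash_\beta m_i^n\in\dot d,\tag{2}$$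
starting from $p_{-1}^n=1_{P_\beta}$ and $m_{-1}^n=-1$. To pass from $i$ to $i+1$, consider the set of all $q\restriction\beta_n$ with $q\le p_i^n$ and $q\Vdash m\in\dot d$ for some $m>m_i^n$. It lies in $V$ and is dense below $p_i^n\restriction\beta_n$ in $P_{\beta_n}$: if $r\le p_i^n\restriction\beta_n$, then $r^\frown p_i^n\restriction[\beta_n,\beta)\le p_i^n$ has an extension $q$ forcing some $m>m_i^n$ into $\dot d$, and $q\restriction\beta_n\le r$. So $G_{\beta_n}$ meets it, which gives $p^n_{i+1}$ and $m^n_{i+1}$. Let $A_n=\{m_i^n:i<\omega\}$, an infinite set in $V[G_{\beta_n}]$.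

*Making the choices together.* To apply Lemma 7 we need $\langle A_n:n<\omega\rangle\in V[G_\beta]$. In $V$ fix, for each $n$, a set $N_n$ of $P_{\beta_n}$-names containing a name for every $\omega$-sequence of elements of $P_\beta\times\omega$ in $V[G_{\beta_n}]$, with $\langle N_n\rangle\in V$. The relation $\{(q,m):q\Vdash_\beta m\in\dot d\}$ is in $V$. From these, $\langle\beta_n\rangle$ and $G_\beta$ one defines in $V[G_\beta]$ the sequence whose $n$-th term is the nonempty set of all sequences in $V[G_{\beta_n}]$ satisfying (2) and the monotonicity requirements. Choice in $V[G_\beta]$ selects one for every $n$.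

*The good family.* By the induction hypothesis for $\beta_n$, each $A_n$ has a good family. Let $\mathcal A$ be given by Lemma 7. We claim that $\mathcal A$ is good for $d$. Let $U\in P(\omega)\cap V[G_\alpha]$ meet all members of $\mathcal A$ infinitely; then $|U\cap A_n|=\omega$ for all $n$. Write $U=\dot U[G_\alpha]$ with a $P_\alpha$-name $\dot U$, and suppose $U\cap d\subseteq k$ for some $k\in\omega$. Some $p\in G_\beta$ forces $\dot U\cap\dot d\subseteq k$. By finite support, $\mathrm{supp}(p)\subseteq\beta_n$ for some $n$. Pick $i$ with $m_i^n\in U$ and $m_i^n\ge k$. As $p\restriction\beta_n$ and $p_i^n\restriction\beta_n$ are in $G_{\beta_n}$ and $m_i^n\in\dot U[G_\alpha]$ with $\alpha\le\beta_n$, there is $r\in G_{\beta_n}$ below both with $r\Vdash m_i^n\in\dot U$. Then $r^\frown p_i^n\restriction[\beta_n,\beta)$ extends $p_i^n$, and it extends $p$ because $\mathrm{supp}(p)\subseteq\beta_n$. It forces $m_i^n\in\dot U\cap\dot d$ with $m_i^n\ge k$, contradicting the choice of $p$. So $U\cap d$ is infinite. $\square$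

## 8. Reflecting an $\omega$-hitting family: proof of Theorem 1

If $\mathrm{ZFC}$ is consistent, so is $\mathrm{ZFC}+\mathrm{CH}$, and we may start from $V\models\mathrm{CH}$ as in Section 7. By Proposition 4 it suffices to verify $(\ast)$ in $V[G]$. Let $\mathcal J\in V[G]$ be $\omega$-hitting.

**Step 1. An intermediate model whose sequences are hit by its own part of $\mathcal J$.** We close off $\omega_1$ times. Let $\beta<\omega_2$. By (F3), $V[G_\beta]$ contains only $\omega_1$ many $\omega$-sequences of infinite subsets of $\omega$. Each of them is hit by some $U\in\mathcal J$ (that is, $U$ meets all its terms infinitely), and by (F2) $U$ lies in some $V[G_\gamma]$, $\gamma<\omega_2$. As $\omega_2$ is regular, there is $h(\beta)\in(\beta,\omega_2)$ such that all these sequences are hit by members of $\mathcal J\cap V[G_{h(\beta)}]$. Let $\langle\alpha_\xi:\xi<\omega_1\rangle$ be strictly increasing in $\omega_2$ with $\alpha_{\xi+1}\ge h(\alpha_\xi)$, and let $\alpha=\sup_\xi\alpha_\xi<\omega_2$. As $\mathrm{cf}(\alpha)=\omega_1$, (F2) shows that each $\omega$-sequence of infinite subsets of $\omega$ in $V[G_\alpha]$ lies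 in some $V[G_{\alpha_\xi}]$. Hence it is hit by some $U$ in
$$\mathcal J'=\mathcal J\cap V[G_\alpha].$$

**Step 2. $\mathcal J'$ is small.** By (F3) and (F4), $|\mathcal J'|\le\omega_1<\mathfrak b$.

**Step 3. $\mathcal J'$ is tall in $V[G]$.** Let $d\in V[G]$ be an infinite subset of $\omega$. Lemma 8 with $\beta=\omega_2$ gives $\mathcal A\in V[G_\alpha]$ good for $d$. Enumerate $\mathcal A$ in $V[G_\alpha]$ as an $\omega$-sequence and take $U\in\mathcal J'$ meeting each $A\in\mathcal A$ infinitely. Then $|U\cap d|=\omega$.

So $(\ast)$ holds in $V[G]$, and there every metrizable $X$ with $B_1(X)$ Baire is a $\lambda$-set. By (Q1) and (Q2), for separable metrizable $X$ in $V[G]$, $B_1(X)$ is Baire iff it is Choquet; no such $X$ has $B_1(X)$ Baire but not Choquet. $\blacksquare$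

## 9. Unbounded families with ample ideals

We now ask in which universes a $\kappa$-set that is not a $\lambda$-set exists. Let $\mathfrak t$ be the least length of a $\subseteq^*$-decreasing sequence in $[\omega]^\omega$ with no infinite pseudointersection; recall $\mathfrak t\le\mathfrak b\le\mathfrak d$. We use two standard sequences.

* (S1) There is a $\le^*$-increasing unbounded sequence $(f_\alpha)_{\alpha<\mathfrak b}$ of nondecreasing functions: enumerate an unbounded family as $(u_\alpha)_{\alpha<\mathfrak b}$ and choose recursively a nondecreasing $f_\alpha\ge u_\alpha$ that $\le^*$-bounds all $f_\xi$, $\xi<\alpha$.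
* (S2) If $\mathfrak b=\mathfrak d$, the same recursion from a dominating family gives a $\le^*$-increasing dominating $(f_\alpha)_{\alpha<\mathfrak b}$.

The number of the classification theorem below is 10; Lemma 9, on a $\lambda$-set of size $\mathfrak b$, is used in its proof and comes first.

**Lemma 9 (Rothberger).** There is a $\lambda$-set $\Lambda=\{l_\alpha:\alpha<\mathfrak b\}\subseteq2^\omega$ with distinct $l_\alpha$.

*Proof.* Choose recursively $f_\beta\in\omega^\omega$, $\beta<\mathfrak b$, with $f_\alpha+1\le^*f_\beta$ for all $\alpha<\beta$. Then $f_\alpha\le^*f_\beta\not\le^*f_\alpha$ for $\alpha<\beta$. Embed $\omega^\omega$ in $2^\omega$; being a $\lambda$-set does not depend on the surrounding space, so we work in $\omega^\omega$. Let $R$ be a countable subset of the family. As $\mathfrak b$ is regular and uncountable, $R\subseteq F_0=\{f_\xi:\xi<\alpha_0\}$ for some $\alpha_0<\mathfrak b$. The $F_\sigma$ set $\{f:f_{\alpha_0}\le^*f\}$ contains all $f_\alpha$, $\alpha\ge\alpha_0$, and is disjoint from $F_0$. By Lemma 3(iv), $R=F_0\cap H$ for some $G_\delta$ set $H$. Then $H\setminus\{f:f_{\alpha_0}\le^*f\}$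 is $G_\delta$ and meets the whole family exactly in $R$. $\square$

**Theorem 10 (in ZFC).** The following are equivalent:

* (a) there is a $\kappa$-set that is not a $\lambda$-set;
* (a′) there is a metrizable non-$\lambda$ space $X$ with $B_1(X)$ Baire;
* (b) there is a $\le^*$-unbounded $\mathcal G\subseteq\omega^\omega$ such that $\mathcal I_{\mathcal G}=\{B\subseteq\omega:\exists f\in\omega^\omega\ \forall g\in\mathcal G\ \forall^\infty i\in B\ g(i)\le f(i)\}$ is ample;
* (c) $\mathfrak b<\mathfrak d$, or there are infinite $e_\alpha\subseteq\omega$ $(\alpha<\mathfrak b)$ such that $\{B:|\{\alpha:|B\cap e_\alpha|=\omega\}|<\mathfrak b\}$ is ample;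
* (d) there is a $\kappa$-set $X\subseteq2^\omega$ with $|X|=\mathfrak b$ that is not a $\lambda$-set.

**Corollary 11.** If $\mathfrak t=\mathfrak b$ or $\mathfrak b<\mathfrak d$, there is a $\kappa$-set of size $\mathfrak b$ (the least possible size, by Lemma 3(iv)) that is not a $\lambda$-set. Hence "every $\kappa$-set is a $\lambda$-set" implies $\mathfrak t<\mathfrak b=\mathfrak d$.

The implications (d)$\Rightarrow$(a)$\Rightarrow$(a′) are trivial. Two more are short.

**(a′)$\Rightarrow$(b).** This translates the space into functions. Let $D\subseteq X$ be countable and not $G_\delta$; it is infinite. Enumerate it injectively and let $\mathcal G=\{g_y:y\in X\setminus D\}$. Then $\mathcal I_{\mathcal G}=\mathcal I_D$ is ample by Lemma 3(iii), and $\mathcal G$ is unbounded, since otherwise $\omega\in\mathcal I_D$ and $D$ would be $G_\delta$ by Lemma 3(i).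

**(b)$\Rightarrow$(c).** This replaces functions by sets of errors. If $\mathfrak b<\mathfrak d$ we are done; suppose $\mathfrak b=\mathfrak d$ and take $(f_\alpha)_{\alpha<\mathfrak b}$ from (S2). As $\mathcal G$ is unbounded, choose $g_\alpha\in\mathcal G$ with $g_\alpha\not\le^*f_\alpha$, and let $e_\alpha=\{n:g_\alpha(n)>f_\alpha(n)\}$, an infinite set. Let $B\in\mathcal I_{\mathcal G}$ be witnessed by $f$, and let $f\le^*f_\beta$. For $\alpha\ge\beta$ and almost all $n\in B$ we have $g_\alpha(n)\le f(n)\le f_\alpha(n)$, so $B\cap e_\alpha$ is finite. Hence $|\{\alpha:|B\cap e_\alpha|=\omega\}|\le|\beta|<\mathfrak b$. So the family in (c) contains the ample family $\mathcal I_{\mathcal G}$ and is ample.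

## 10. A $\kappa$-set from chains of nodes: (c)$\Rightarrow$(d)

For infinite $y\subseteq\omega$ and $n\in y$ let $\mathrm{nx}(y,n)=\min\{m\in y:m>n\}$; if $y$ is the set of even numbers, $\mathrm{nx}(y,4)=6$.

### Sets with long gaps

We first show that (c) yields infinite $y_\alpha\subseteq\omega$ ($\alpha<\mathfrak b$) with

* (U) for every $f\in\omega^\omega$ there is $\alpha$ with $\mathrm{nx}(y_\alpha,n)>f(n)$ for infinitely many $n\in y_\alpha$;
* (J) $\mathcal J=\{B:|\{\alpha:|B\cap y_\alpha|=\omega\}|<\mathfrak b\}$ is ample.

Property (U) will make the space non-$\lambda$, and (J) will give $(\kappa)$.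

**Case $\mathfrak b=\mathfrak d$.** Take $e_\alpha$ from (c) and $(f_\alpha)$ from (S2). Let $y_\alpha\subseteq e_\alpha$ be infinite and so thin that $\mathrm{nx}(y_\alpha,n)>f_\alpha(n)$ for all $n\in y_\alpha$. Given $f$, take $\alpha$ with $f\le^*f_\alpha$; this gives (U). Since $y_\alpha\subseteq e_\alpha$, the family in (c) is contained in $\mathcal J$, which gives (J).

**Case $\mathfrak b<\mathfrak d$.** Let $(f_\alpha)_{\alpha<\mathfrak b}$ be as in (S1). It has fewer than $\mathfrak d$ members, so it is not dominating, and there is $g$ with $g\not\le^*f_\alpha$ for all $\alpha$. Put $y_\alpha=\{n:f_\alpha(n)<g(n)\}$. These sets are infinite, and $y_\beta\subseteq^*y_\alpha$ for $\alpha\le\beta$, because $f_\alpha\le^*f_\beta$.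

*Claim: for pairwise disjoint nonempty finite $I_n$ there is $\alpha$ with $y_\alpha\cap I_n=\emptyset$ for infinitely many $n$.* Otherwise every $y_\alpha$ meets almost all $I_n$. Let $n_k$ be the least $n$ with $\min I_n\ge k$; it exists by disjointness, and $n_k\to\infty$, since $n_k$ is nondecreasing in $k$ and $n_k=n$ implies $k\le\min I_n$. Put $h(k)=\max_{i\in I_{n_k}}g(i)$. For each $\alpha$ and almost all $k$ there is $i\in y_\alpha\cap I_{n_k}$; as $i\ge k$ and $f_\alpha$ is nondecreasing,
$$f_\alpha(k)\le f_\alpha(i)<g(i)\le h(k).$$
Thus $h$ bounds all $f_\alpha$, a contradiction.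

*Proof of (J).* Given $(I_n)$, take $\alpha$ from the claim, $B=\{n:y_\alpha\cap I_n=\emptyset\}$ and $U=\bigcup_{n\in B}I_n$. Then $U\cap y_\alpha=\emptyset$, so $U\cap y_\beta$ is finite for all $\beta\ge\alpha$, and $U\in\mathcal J$.

*Proof of (U).* We may assume that $f$ is nondecreasing. Let $a_0=0$, $a_{n+1}>\max(a_n,f(a_n))$ and $I_n=[a_n,a_{n+1})$, and take $\alpha$ from the claim. For the infinitely many large $n$ with $y_\alpha\cap I_n=\emptyset$, the number $m=\max(y_\alpha\cap a_n)$ satisfies
$$\mathrm{nx}(y_\alpha,m)\ge a_{n+1}>f(a_n)\ge f(m),$$
and $m\to\infty$ as $n\to\infty$, so infinitely many $m\in y_\alpha$ arise.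

### The space

A natural first try is the space $\mathrm{Fin}(\omega)\cup\{y_\alpha:\alpha<\mathfrak b\}\subseteq P(\omega)$, in which (U) can prevent the finite sets from forming a $G_\delta$. But $(\kappa)$ must also hold for finite sets $\Delta_n$ consisting of points $y_\alpha$, and (U) and (J) tell us nothing about countable subsets of $\{y_\alpha:\alpha<\mathfrak b\}$. We therefore attach to each $y_\alpha$ a point $l_\alpha$ of the $\lambda$-set $\Lambda$ of Lemma 9.

Let $\mathbb T=2^{<\omega}$. Then $P(\mathbb T)$ is homeomorphic to $2^\omega$, with basic neighborhoods of $s$ given by $\{z:z\cap2^{\le N}=s\cap2^{\le N}\}$, where $2^{\le N}$ is the set of nodes of length at most $N$. Let $\mathrm{Fin}(\mathbb T)$ be the set of finite subsets of $\mathbb T$, and put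
$$z_\alpha=\{l_\alpha\restriction n:n\in y_\alpha\},\qquad X=\mathrm{Fin}(\mathbb T)\cup\{z_\alpha:\alpha<\mathfrak b\}\subseteq P(\mathbb T).$$
So $z_\alpha$ is a chain along the branch $l_\alpha$ with nodes on the levels in $y_\alpha$. For instance, for $l=000\cdots$ and $y$ the even numbers we get $\{\emptyset,00,0000,\dots\}$. The infinite chain $z_\alpha$ determines $l_\alpha$, so the $z_\alpha$ are distinct and $|X|=\mathfrak b$.

**Step 1. $X$ is not a $\lambda$-set.** We show that the countable set $\mathrm{Fin}(\mathbb T)$ is not $G_\delta$ in $X$. Otherwise, taking complements of open sets, there are compact $C_j\subseteq P(\mathbb T)\setminus\mathrm{Fin}(\mathbb T)$ with $\{z_\alpha:\alpha<\mathfrak b\}\subseteq\bigcup_jC_j$. Fix $j$ and $n$. Each of the finitely many $s\subseteq2^{\le n}$ is outside the closed set $C_j$, so it has a basic neighborhood missing $C_j$. Hence there is $f_j(n)\ge n$ such that no $z\in C_j$ satisfies $z\cap2^{\le f_j(n)}=s$ for any $s\subseteq2^{\le n}$. If $z_\alpha\in C_j$ and $y_\alpha\cap(n,f_j(n)]=\emptyset$, then $s=z_\alpha\cap2^{\le n}$ would satisfy $z_\alpha\cap2^{\le f_j(n)}=s$,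 which is excluded. So $z_\alpha\in C_j$ implies $\mathrm{nx}(y_\alpha,n)\le f_j(n)$ for all $n\in y_\alpha$. Let $f_j\le^*f$ for all $j$. Then for every $\alpha$, $\mathrm{nx}(y_\alpha,n)\le f(n)$ for almost all $n\in y_\alpha$, contradicting (U).

**Step 2. Choosing the subsequence for $(\kappa)$.** Let $(\Delta_n)$ be disjoint nonempty finite subsets of $X$. Put $P_n=\Delta_n\cap\mathrm{Fin}(\mathbb T)$ and $R_n=\Delta_n\setminus P_n$. For $\emptyset\ne s\in\mathrm{Fin}(\mathbb T)$ let $\mathrm{lev}(s)=\max\{|\sigma|:\sigma\in s\}$; only finitely many $s$ have $\mathrm{lev}(s)\le k$. If $P_n=\emptyset$ for infinitely many $n$, let $B$ be the set of these $n$ and $M=\emptyset$. Otherwise pass to a subsequence along which $P_n\ne\emptyset$, $\emptyset\notin P_n$ and the finite sets $L_n=\{\mathrm{lev}(s):s\in P_n\}$ are pairwise disjoint; this is possible because the $P_n$ are disjoint, so for every $k$ almost all $n$ have $\min L_n>k$. By (J) choose an infinite $B$ with $M=\bigcup_{n\in B}L_n\in\mathcal J$. In both cases $M\in\mathcal J$. Put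
$$P=\bigcup_{n\in B}P_n,\qquad R=\bigcup_{n\in B}R_n,\qquad S=P\cup R.$$
We show that $S=\bigcup_{n\in B}\Delta_n$ is $G_\delta$ in $X$.

**Step 3. A small part of $X$.** This handles the points that the later sets cannot reach. Let $A=\{\alpha:|M\cap y_\alpha|=\omega\}$, so $|A|<\mathfrak b$, and let $X_1=\mathrm{Fin}(\mathbb T)\cup R\cup\{z_\alpha:\alpha\in A\}$. Then $|X_1|<\mathfrak b$, and $S\subseteq X_1$ is countable. By Lemma 3(iv) there is a $G_\delta$ set $H_1\subseteq P(\mathbb T)$ with $X_1\cap H_1=S$.

**Step 4. An $F_\sigma$ set avoiding $R$.** Here $\Lambda$ is used. The set $\{l_\beta:z_\beta\in R\}$ is countable, hence $G_\delta$ in $\Lambda$. So there are compact $C_j\subseteq2^\omega$ disjoint from it that cover $\{l_\alpha:z_\alpha\notin R\}$. Put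
$$K_j=\{z\subseteq\mathbb T:\exists c\in C_j\ \ z\subseteq\{c\restriction n:n\in\omega\}\},\qquad K=\bigcup_jK_j.$$
The pairs $(z,c)$ with $c\in C_j$ and $z\subseteq\{c\restriction n:n\in\omega\}$ form a closed subset of $P(\mathbb T)\times C_j$, since for each $\sigma$ the condition "$\sigma\in z$ implies $\sigma\subseteq c$" is clopen. So $K_j$ is a projection of a compact set, hence compact, and $K$ is $F_\sigma$. Moreover $K_j\cap R=\emptyset$: if $z_\beta\subseteq\{c\restriction n:n\in\omega\}$, then $c=l_\beta$ because $z_\beta$ is infinite, and $l_\beta\notin C_j$ for $z_\beta\in R$.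

**Step 5. An $F_\sigma$ set avoiding $P$.** Here the levels are used. Put
$$K'_j=\{z\subseteq\mathbb T:\{|\sigma|:\sigma\in z\}\cap M\subseteq j\},\qquad K''=\bigcup_j(K'_j\setminus P).$$
The set $K'_j$ is closed: it says $\sigma\notin z$ for all $\sigma$ with $|\sigma|\in M\setminus j$. If $s\in P\cap K'_j$, then $\mathrm{lev}(s)\in M$ is the length of a node of $s$, so $\mathrm{lev}(s)<j$. Thus $P\cap K'_j$ is finite, $K'_j\setminus P$ is a closed set minus a finite set, hence $F_\sigma$, and $K''$ is an $F_\sigma$ set disjoint from $P$. (If $M=\emptyset$, then $P=\emptyset$ and $K''=P(\mathbb T)$.)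

**Step 6. Putting the pieces together.** The set $K\cap K''$ is $F_\sigma$ and disjoint from $S=P\cup R$, since $K$ misses $R$ and $K''$ misses $P$. A point of $X\setminus X_1$ is some $z_\alpha$ with $\alpha\notin A$ and $z_\alpha\notin R$. As $z_\alpha\notin R$, $l_\alpha\in C_j$ for some $j$, so $z_\alpha\in K$. As $\alpha\notin A$, the set $y_\alpha\cap M=\{|\sigma|:\sigma\in z_\alpha\}\cap M$ is finite, and $z_\alpha\notin P$ because $z_\alpha$ is infinite; so $z_\alpha\in K''$. Hence for the $G_\delta$ set $H=H_1\setminus(K\cap K'')$ we get $X\cap H=S$: inside $X_1$ the set $H_1$ leaves exactly $S$, from which nothing is removed, and all points of $X\setminus X_1$ are removed.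

So $X$ satisfies $(\kappa)$, and by Theorem 2($\Leftarrow$) $B_1(X)$ is Baire. As $X$ is separable metrizable, homeomorphic to a subspace of $2^\omega$, of size $\mathfrak b$ and not a $\lambda$-set, (d) holds. This completes the proof of Theorem 10. $\blacksquare$

## 11. The cases $\mathfrak t=\mathfrak b$ and $\mathfrak b<\mathfrak d$: proof of Corollary 11

If $\mathfrak b<\mathfrak d$, then (c) of Theorem 10 holds. Let $\mathfrak t=\mathfrak b$; we verify the second alternative of (c).

**Step 1. A decreasing sequence with long gaps.** Let $(f_\alpha)_{\alpha<\mathfrak b}$ be as in (S1). By recursion choose a $\subseteq^*$-decreasing sequence of infinite $e_\alpha$ ($\alpha<\mathfrak b$) with $\mathrm{nx}(e_\alpha,n)>f_\alpha(n)$ for $n\in e_\alpha$. At stage $\alpha<\mathfrak b=\mathfrak t$ the earlier sets have an infinite pseudointersection, and we thin it out.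

**Step 2. Some $e_\alpha$ misses infinitely many blocks.** Let $(I_n)$ be disjoint nonempty finite sets; passing to a subsequence we may assume $\max I_n<\min I_{n+1}$. Suppose every $e_\alpha$ met almost all $I_n$. Let $n_k$ be the least $n$ with $\min I_n\ge k$; again $n_k\to\infty$. For each $\alpha$ and almost all $k$ there is $i\in e_\alpha\cap I_{n_k}$, and $e_\alpha\cap I_{n_k+1}\ne\emptyset$. Since $i\ge k$,
$$f_\alpha(k)\le f_\alpha(i)<\mathrm{nx}(e_\alpha,i)\le\max I_{n_k+1}.$$
The right side does not depend on $\alpha$, so all $f_\alpha$ would be bounded by one function, a contradiction.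

**Step 3. Conclusion.** So some $e_\alpha$ misses $I_n$ for all $n$ in an infinite set $B$. As $e_\beta\subseteq^*e_\alpha$ for $\beta\ge\alpha$, all these $e_\beta$ have finite intersection with $\bigcup_{n\in B}I_n$, which is therefore in the family of (c). That family is ample, and (c) holds.

In both cases Theorem 10 gives (d), a $\kappa$-set of size $\mathfrak b$ that is not a $\lambda$-set. By Lemma 3(iv) no metrizable space of size less than $\mathfrak b$ fails to be a $\lambda$-set, so the size is least possible. Finally, if every $\kappa$-set is a $\lambda$-set, then neither $\mathfrak t=\mathfrak b$ nor $\mathfrak b<\mathfrak d$; since $\mathfrak t\le\mathfrak b\le\mathfrak d$, this means $\mathfrak t<\mathfrak b=\mathfrak d$. $\blacksquare$
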